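\title{Maximal $\mathrm{FA}_n$ subgroups of Coxeter groups}

\begin{abstract}
A group has property $\mathrm{FA}_n$ if every action by cellular isometries on an $n$-dimensional $\mathrm{CAT}(0)$ cell complex has a global fixed point. We prove the Maximal $\mathrm{FA}_n$ Conjecture: for every Coxeter system $(W,S)$ with $S$ finite and every $n\ge1$, the maximal $\mathrm{FA}_n$ subgroups of $W$ are exactly the conjugates of the special subgroups that are maximal among special subgroups with $\mathrm{FA}_n$. The main tool is, for each minimal infinite special subgroup $W_U$, a $\mathrm{CAT}(0)$ simplicial complex of dimension $|U|-1$ on which all of $W$ acts with point stabilizers conjugate to proper special subgroups. Its vertex links are piecewise spherical coset complexes. We show that these are $\mathrm{CAT}(1)$ by an induction on the rank that controls how linear functions bend along geodesics.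
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The problem}

By a \emph{$\mathrm{CAT}(0)$ cell complex} we mean a piecewise Euclidean or piecewise hyperbolic polyhedral complex with finitely many shapes of cells that is a $\mathrm{CAT}(0)$ space. A group $G$ has \emph{property $\mathrm{FA}_n$} if every action of $G$ by cellular isometries on an $n$-dimensional $\mathrm{CAT}(0)$ cell complex has a global fixed point. The case $n=1$ is Serre's property FA. For $m\ge n$, property $\mathrm{FA}_m$ implies $\mathrm{FA}_n$, so the set of $n$ for which $G$ has $\mathrm{FA}_n$ records the least dimension in which $G$ can act without a fixed point. A finite group has $\mathrm{FA}_n$ for all $n$, because it fixes the circumcenter of an orbit.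

Let $(W,S)$ be a Coxeter system with $S$ finite: $W=\langle S\mid (st)^{m_{st}}=1\rangle$ with $m_{ss}=1$ and $m_{st}=m_{ts}\in\{2,3,\dots,\infty\}$ for $s\neq t$, where $m_{st}=\infty$ means that there is no relation. For $T\subset S$ let $W_T$ be the subgroup generated by $T$. Then $(W_T,T)$ is a Coxeter system with the induced presentation; $W_T$ is called a \emph{special subgroup}, of \emph{rank} $|T|$. The following sufficient condition is known, and we quote it without proof.

\begin{proposition}[known]\label{prop:known}
If every special subgroup of $W$ of rank at most $n+1$ is finite, then $W$ has property $\mathrm{FA}_n$.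
\end{proposition}

Two small groups show what the bound on the rank measures. The infinite dihedral group ($|S|=2$, $m_{st}=\infty$) acts on the line by reflections in two points, so it fails $\mathrm{FA}_1$. The group with $|S|=3$ and all $m_{st}=3$ has $\mathrm{FA}_1$ by Proposition~\ref{prop:known}, but it acts on the Euclidean plane by reflections in the sides of an equilateral triangle, so it fails $\mathrm{FA}_2$. In both cases an infinite group of rank $r$ whose proper special subgroups are finite acts without a fixed point in dimension $r-1$. One is led to guess that Proposition~\ref{prop:known} is sharp, and that special subgroups account for all subgroups of $W$ with $\mathrm{FA}_n$.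

To make the second guess precise, call a subgroup $H\le W$ \emph{maximal $\mathrm{FA}_n$} if $H$ has $\mathrm{FA}_n$ and no subgroup of $W$ properly containing $H$ has $\mathrm{FA}_n$. Call a special subgroup $A$ a \emph{maximal $\mathrm{FA}_n$ special subgroup} if $A$ has $\mathrm{FA}_n$ and no \emph{special} subgroup properly containing $A$ has $\mathrm{FA}_n$. The following conjecture is posed in \cite{Barnhill}.

\begin{quote}
\textbf{Maximal $\mathrm{FA}_n$ Conjecture.} A subgroup $H\le W$ is maximal $\mathrm{FA}_n$ if and only if $H=wAw^{-1}$ for some maximal $\mathrm{FA}_n$ special subgroup $A$ of $W$ and some $w\in W$.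
\end{quote}

It is known for $n=1$ (Mihalik and Tschantz) and for $n=2$.

\subsection*{Results}

The conjecture holds for every $n\ge1$.

\begin{theorem}\label{thm:A}
Let $n\ge1$. A subgroup $H\le W$ is maximal $\mathrm{FA}_n$ if and only if $H=wAw^{-1}$ for some $w\in W$ and some maximal $\mathrm{FA}_n$ special subgroup $A$.
\end{theorem}

The proof also yields the converse of Proposition~\ref{prop:known} and a description of the conjugacy classes in terms of the presentation.

\begin{theorem}\label{thm:C}
Let $n\ge1$.
\begin{enumerate}
\item[(1)] $W$ has $\mathrm{FA}_n$ if and only if every special subgroup of rank at most $n+1$ is finite. So if $W$ is infinite and $r$ is the least rank of an infinite special subgroup, then $W$ has $\mathrm{FA}_n$ if and only if $n\le r-2$.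
\item[(2)] Every $\mathrm{FA}_n$ subgroup of $W$ lies in a conjugate of a maximal $\mathrm{FA}_n$ special subgroup.
\item[(3)] Let $\mathcal T_n$ be the set of maximal $T\subset S$ all of whose subsets of size at most $n+1$ generate finite groups. Then $T\mapsto W_T$ induces a bijection from $\mathcal T_n$ to the set of conjugacy classes of maximal $\mathrm{FA}_n$ subgroups. Every maximal $\mathrm{FA}_n$ subgroup is its own normalizer.
\end{enumerate}
\end{theorem}

For $n=1$, the set $\mathcal T_1$ consists of the maximal subsets $T$ with $m_{st}<\infty$ for all $s,t\in T$. For $n\ge|S|-1$, it consists of the maximal $T$ with $W_T$ finite; then (2) says that the $\mathrm{FA}_n$ subgroups are the finite subgroups, and (3) classifies the maximal finite subgroups. For the triangle group above, $\mathcal T_1=\{S\}$, and $\mathcal T_n$ consists of the three pairs of generators for $n\ge2$.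

Both theorems come from a supply of actions whose point stabilizers are conjugates of proper special subgroups. Call $U\subset S$ \emph{minimal infinite} if $W_U$ is infinite and $W_{U'}$ is finite for all $U'\subsetneq U$; then $|U|\ge2$.

\begin{theorem}\label{thm:B}
Let $U\subset S$ be minimal infinite. Then $W$ acts by cellular isometries, with a single simplex as strict fundamental domain, on a piecewise Euclidean or piecewise hyperbolic $\mathrm{CAT}(0)$ simplicial complex $K_U$ of dimension $|U|-1$ with one shape of top-dimensional simplex. The point stabilizers are exactly the conjugates of the subgroups $W_{S\setminus T}$, $\emptyset\ne T\subset U$.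
\end{theorem}

One cannot obtain such an action from an action of $W_U$ by killing the generators outside $U$: if $s\in U$, $v\notin U$ and $m_{sv}$ is odd, then killing $v$ kills $s$. Instead we let the generators outside $U$ fix one base simplex and glue the translates of this simplex as freely as the presentation allows. The simplices of the resulting complex are the cosets of the $W_{S\setminus T}$, $\emptyset\neq T\subset U$. If $U=\{s,t\}$, no relation involves both $s$ and $t$, so $W$ is the amalgam of $W_{S\setminus s}$ and $W_{S\setminus t}$ over $W_{S\setminus U}$, and $K_U$ is the tree of this amalgam. In higher rank, simple connectivity still follows from the presentation; the difficulty is curvature. The link of a vertex is a complex of the same kind, built from a spherical simplex, and it must be shown to be $\mathrm{CAT}(1)$.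

\begin{theorem}\label{thm:D}
Let $(W_J,J)$ be a Coxeter system with $J$ finite, and let $Z\subset J$ be nonempty with $W_Z$ finite. Then the complex $K_Z(J)$ of Section~\ref{sec:complex}, whose simplices are the cosets of the $W_{J\setminus T}$, $\emptyset\ne T\subset Z$, and whose metric is that of the spherical Coxeter simplex of $W_Z$, is $\mathrm{CAT}(1)$.
\end{theorem}

On a round sphere, a linear function restricted to a geodesic solves $f''+f=0$, so it stays positive for time exactly $\pi$ between two zeros, and a closed geodesic has length at least $2\pi$. The complex $K_Z(J)$ branches, but it maps to a linear representation of $W_J$, isometrically on each simplex, and linear functions pull back. Along a geodesic such a function solves $f''+f=0$ inside each simplex and its derivative jumps when the geodesic changes simplex. The heart of the proof is that, for the functions given by roots, the jumps are nonnegative where $f>0$; this can only lengthen the time during which $f$ stays positive. The sign of a jump is decided in the link, by a second family of linear functions, and the induction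 on $|Z|$ carries an estimate for these.

Section~\ref{sec:prelim} recalls the standard facts. Section~\ref{sec:AC} derives Theorems~\ref{thm:A} and~\ref{thm:C} from Theorem~\ref{thm:B}, and Section~\ref{sec:complex} derives Theorem~\ref{thm:B} from Theorem~\ref{thm:D}. The linear functions are introduced in Section~\ref{sec:linear}. Section~\ref{sec:rank2} treats $|Z|=2$ by hand, and Sections~\ref{sec:jumps} and~\ref{sec:induction} prove Theorem~\ref{thm:D}.

\section{Roots, cosets and $M_\kappa$-complexes}\label{sec:prelim}

\subsection*{The reflection representation}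

Let $(W_J,J)$ be a Coxeter system with $J$ finite, with length function $\ell$. Let $E_J=\bigoplus_{j\in J}\mathbb R\alpha_j$ carry the symmetric form $(\alpha_i,\alpha_j)=-2\cos(\pi/m_{ij})$, read as $-2$ if $m_{ij}=\infty$. Thus $(\alpha_j,\alpha_j)=2$ and $(\alpha_i,\alpha_j)\le0$ for $i\neq j$. The group $W_J$ acts on $E_J$, preserving the form, by $jx=x-(x,\alpha_j)\alpha_j$. The \emph{roots} are the elements of $\Phi=\{w\alpha_j\}$, and $r_\gamma x=x-(x,\gamma)\gamma$ is the reflection in $\gamma\in\Phi$. For $x\in E_J$ we write $\operatorname{coef}_j(x)$ for the $\alpha_j$-coefficient, and $x\ge0$ if all coefficients are nonnegative. For $I\subset J$ let $E_I$ be the span of the $\alpha_i$, $i\in I$, and let $x_I$ be the component of $x$ in $E_I$ along $E_{J\setminus I}$. Since a generator $i$ changes a vector by a multiple of $\alpha_i$,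
\begin{equation}\label{eq:move}
gx-x\in E_I\qquad\text{for all } g\in W_I .
\end{equation}
We use the following facts; (F1)--(F3) are standard.

\begin{enumerate}
\item[(F1)] Each root is $\ge0$ or $\le0$; we write $\gamma>0$ or $\gamma<0$, and $\Phi^+$ for the set of positive roots. We have $\ell(wj)<\ell(w)$ if and only if $w\alpha_j<0$, and hence $\ell(jw)<\ell(w)$ if and only if $w^{-1}\alpha_j<0$. The set $\operatorname{Inv}(w)=\{\gamma\in\Phi^+:w\gamma<0\}$ has $\ell(w)$ elements; if $w=s_l\cdots s_1$ is reduced, they are the roots $s_1\cdots s_{i-1}\alpha_{s_i}$, $1\le i\le l$. In particular the action on $E_J$ is faithful, so $r_\gamma$ is an element of $W_J$, and $r_{g\gamma}=gr_\gamma g^{-1}$.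
\item[(F2)] Reduced words for elements of $W_I$ use only letters of $I$. Thus $W_I\cap W_{I'}=W_{I\cap I'}$, and $W_I\le W_{I'}$ only if $I\subset I'$. The coset $wW_I$ has a unique shortest element; $w$ is this element if and only if $w\alpha_i>0$ for all $i\in I$. In that case $\ell(wx)=\ell(w)+\ell(x)$ for $x\in W_I$, and $w\gamma>0$ for all $\gamma\in\Phi^+\cap E_I$, since $w\gamma$ is a nonnegative combination of positive roots. The statements for $W_Iw$ follow by applying these to $w^{-1}W_I$.
\item[(F3)] $W_I$ is finite if and only if the form is positive definite on $E_I$. We then call $I$ \emph{spherical}, and $(\omega_i)_{i\in I}\subset E_I$ denotes the basis dual to $(\alpha_i)_{i\in I}$, so that $\operatorname{coef}_i(x)=(x,\omega_i)$ for $x\in E_I$.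
\item[(F4)] Let $I$ be spherical. If $x\in E_I$ and $(x,\alpha_i)\ge0$ for all $i\in I$, then $x\ge0$. In particular $(\omega_i,\omega_k)\ge0$.
\item[(F5)] A finite family of pairwise intersecting cosets $R_k=w_kW_{I_k}$ has a common element.
\end{enumerate}

\begin{proof}[Proof of (F4)]
Write $x=x^+-x^-$ with $x^\pm\ge0$ of disjoint supports. Then $(x^+,x^-)\le0$, so $0\le(x,x^-)=(x^+,x^-)-|x^-|^2\le-|x^-|^2$ and $x^-=0$.
\end{proof}

\begin{proof}[Proof of (F5)]
Work in the Cayley graph. By (F2) a coset $R=wW_I$ contains every geodesic between two of its elements. Also, for $x\in W_J$ and $m$ shortest in $x^{-1}R$, the element $xm\in R$ lies on a geodesic from $x$ to each element of $R$; call it the projection of $x$ to $R$. Given three cosets, take $x\in R_1\cap R_2$ and let $y$ be its projection to $R_3$. For $z\in R_1\cap R_3$, the element $y$ lies on a geodesic from $x$ to $z$, so $y\in R_1$; exchanging $R_1$ and $R_2$ gives $y\in R_2$. For more cosets, replace $R_1,R_2$ by $R_1\cap R_2=xW_{I_1\cap I_2}$, which meets every other $R_k$ by the case of three, and induct.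
\end{proof}

\subsection*{Complexes of constant curvature}

Let $\kappa\in\{1,0,-1\}$ and let $M^n_\kappa$ be the unit sphere, Euclidean space or hyperbolic space of dimension $n$. An \emph{$M_\kappa$-simplicial complex} is a simplicial complex whose simplices are identified with geodesic simplices in the $M_\kappa^n$ (contained in an open hemisphere if $\kappa=1$), compatibly along faces. A \emph{segment} is a geodesic segment of one simplex, and the distance of two points is the infimum of the lengths of finite concatenations of segments joining them ($\infty$ if there is none). The \emph{link} $\operatorname{Lk}(x)$ of a point $x$ is the set of directions of segments issuing from $x$; it is glued from the spherical pieces $\operatorname{Lk}(x,\sigma)$ of unit tangent vectors pointing into a simplex $\sigma\ni x$. A metric space is $\mathrm{CAT}(\kappa)$ if points are joined by geodesics and geodesic triangles are no fatter than their comparison triangles in $M^2_\kappa$; for $\kappa=1$ this is required only for points at distance less than $\pi$ and triangles of perimeter less than $2\pi$. A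 $\mathrm{CAT}(-1)$ space is $\mathrm{CAT}(0)$. A set whose distinct points are at distance $\infty$ is $\mathrm{CAT}(1)$. A \emph{local geodesic} is a map $c$ from an interval or a circle $\mathbb R/\ell\mathbb Z$ with $d(c(t),c(t'))=|t-t'|$ for $t,t'$ near any given parameter. From \cite{BH} we use:

\begin{enumerate}
\item[(G0)] A connected $M_\kappa$-complex with finitely many shapes is a complete geodesic space \cite[I.7.19, I.7.50]{BH}.
\item[(G1)] In an $M_\kappa$-simplicial complex with finitely many shapes, a small ball $B(x,\varepsilon)$ is isometric to a ball about the cone point of the $\kappa$-cone on the link of $x$ \cite[I.7.16]{BH}. Hence every $y\in B(x,\varepsilon)$ lies in a simplex containing $x$; $d(x,y)$ is the distance measured in that simplex; and the segment in that simplex is the only geodesic from $x$ to $y$.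
\item[(G2)] Let $K$ be a connected $M_\kappa$-complex with finitely many shapes and all vertex links $\mathrm{CAT}(1)$. If $\kappa\le0$ and $K$ is simply connected, then $K$ is $\mathrm{CAT}(\kappa)$. If $\kappa=1$ and $K$ contains no isometrically embedded circle of length less than $2\pi$, then $K$ is $\mathrm{CAT}(1)$ \cite[II.5.4]{BH}.
\item[(G3)] A bounded set in a complete $\mathrm{CAT}(0)$ space has a unique circumcenter \cite[II.2.7]{BH}.
\end{enumerate}

By (G1), a local geodesic is a segment on $[t,t+\delta]$ and on $[t-\delta,t]$ for some $\delta>0$ depending on $t$. By compactness: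
\begin{enumerate}
\item[(G4)] A local geodesic on a compact interval or a circle is a finite concatenation of segments; in particular it meets only finitely many open simplices.
\end{enumerate}

\section{From fixed points to special subgroups}\label{sec:AC}

In this section we assume Theorem~\ref{thm:B} and prove Theorems~\ref{thm:A} and~\ref{thm:C}. Fix $n\ge1$ and use the notation of Section~\ref{sec:prelim} with $J=S$.

\begin{proof}[Proof of Theorem~\ref{thm:C}(1) and (2)]
(1) One direction is Proposition~\ref{prop:known}. Conversely, an infinite special subgroup of rank at most $n+1$ contains $W_U$ with $U$ minimal infinite and $|U|-1\le n$. A point of $K_U$ fixed by $W$ would give $W=gW_{S\setminus T}g^{-1}$ with $T\ne\emptyset$, so $W=W_{S\setminus T}$, contrary to (F2). Thus $W$ fails $\mathrm{FA}_{|U|-1}$, and hence fails $\mathrm{FA}_n$. The condition in the second sentence reads $n+1<r$.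

(2) Let $H$ have $\mathrm{FA}_n$, and choose $T\subset S$ of least size such that $H\le wW_Tw^{-1}$ for some $w$. Suppose $W_T$ fails $\mathrm{FA}_n$. Proposition~\ref{prop:known}, applied to $(W_T,T)$, gives a minimal infinite $U\subset T$ with $|U|-1\le n$. By Theorem~\ref{thm:B} for $(W_T,T)$, the group $w^{-1}Hw\le W_T$ acts on a $\mathrm{CAT}(0)$ cell complex of dimension $|U|-1$. It has $\mathrm{FA}_{|U|-1}$, so it fixes a point and lies in a conjugate of $W_{T\setminus T_1}$ with $T_1\ne\emptyset$. This contradicts the choice of $T$. So $W_T$ has $\mathrm{FA}_n$, and since $S$ is finite we may enlarge $T$ until $W_T$ is a maximal $\mathrm{FA}_n$ special subgroup.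
\end{proof}

It remains to see that a maximal $\mathrm{FA}_n$ special subgroup is maximal among all $\mathrm{FA}_n$ subgroups. This is not formal, because a special subgroup can lie in a conjugate of another without lying in it: if $m_{st}=3$, then $t=(st)s(st)^{-1}$, so $W_{\{t\}}$ is conjugate to $W_{\{s\}}$. We show that such a coincidence forces $W_T$ to have finite index in a larger special subgroup, which maximality excludes.

\begin{lemma}\label{lem:index}
If $G_0\le G$ has finite index and $G_0$ has $\mathrm{FA}_n$, then $G$ has $\mathrm{FA}_n$.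
\end{lemma}

\begin{proof}
Let $G$ act as in the definition of $\mathrm{FA}_n$. The complex is complete by (G0). A point fixed by $G_0$ has a finite $G$-orbit, and $G$ fixes its circumcenter by (G3).
\end{proof}

\begin{lemma}\label{lem:rigid}
Let $W_T$ be a maximal $\mathrm{FA}_n$ special subgroup and $W_{T'}$ a special subgroup with $\mathrm{FA}_n$. If $W_T\le hW_{T'}h^{-1}$, then $T=T'$ and $h\in W_T$; in particular $hW_{T'}h^{-1}=W_T$.
\end{lemma}

\begin{proof}
Write $h=ah_0b$ with $a\in W_T$, $b\in W_{T'}$ and $h_0$ of least length in $W_ThW_{T'}$. Then $W_T\le h_0W_{T'}h_0^{-1}$, and $h_0$ is shortest in both $W_Th_0$ and $h_0W_{T'}$.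

Suppose $h_0\neq1$. For $t\in T$ let $\delta_t=h_0^{-1}\alpha_t$. The element $h_0^{-1}th_0$ lies in $W_{T'}$ and sends $\delta_t$ to $-\delta_t$, so $\delta_t\in E_{T'}$ by \eqref{eq:move}. Choose $s\in S$ with $\ell(sh_0)<\ell(h_0)$. Then $s\notin T$, and $\eta=-h_0^{-1}\alpha_s$ is a positive root. If $\eta\in E_{T'}$, then $h_0\eta=-\alpha_s<0$ contradicts (F2). So $\eta$ has a positive coefficient outside $T'$.

Let $\mathcal F$ be the set of $\gamma\in\Phi^+\cap E_{T\cup\{s\}}$ with $\gamma\notin E_T$. For $\gamma=\sum_{t\in T}c_t\alpha_t+c_s\alpha_s\in\mathcal F$ we have $c_s>0$, and the root $h_0^{-1}\gamma=\sum_tc_t\delta_t-c_s\eta$ has a negative coefficient outside $T'$, so it is negative. Hence $\mathcal F\subset\operatorname{Inv}(h_0^{-1})$ is finite. If $x\in W_{T\cup\{s\}}$ is shortest in $xW_T$, then $\operatorname{Inv}(x)$ lies in $E_{T\cup\{s\}}$ by (F1) and contains no root of $E_T$ by (F2), so $\operatorname{Inv}(x)\subset\mathcal F$ and $\ell(x)\le|\mathcal F|$. There are finitely many such $x$, so $W_T$ has finite index in $W_{T\cup\{s\}}$. By Lemma~\ref{lem:index}, $W_{T\cup\{s\}}$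 has $\mathrm{FA}_n$, contradicting the maximality of $W_T$.

So $h_0=1$ and $W_T\le W_{T'}$. Maximality gives $W_T=W_{T'}$, hence $T=T'$ by (F2), and $h=ab\in W_T$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $H$ be maximal $\mathrm{FA}_n$. By Theorem~\ref{thm:C}(2), $H\le wAw^{-1}$ with $A$ a maximal $\mathrm{FA}_n$ special subgroup. Since $wAw^{-1}$ has $\mathrm{FA}_n$, $H=wAw^{-1}$.

Conversely, let $H=wW_Tw^{-1}$ with $W_T$ a maximal $\mathrm{FA}_n$ special subgroup, and let $H\le H'$ with $H'$ having $\mathrm{FA}_n$. By Theorem~\ref{thm:C}(2), $H'\le gW_{T'}g^{-1}$ with $W_{T'}$ having $\mathrm{FA}_n$. Then $W_T\le hW_{T'}h^{-1}$ for $h=w^{-1}g$, and Lemma~\ref{lem:rigid} gives $hW_{T'}h^{-1}=W_T$. So $H'\le gW_{T'}g^{-1}=wW_Tw^{-1}=H$.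
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}(3)]
By part (1) applied to special subgroups, $\mathcal T_n$ is the set of $T$ for which $W_T$ is a maximal $\mathrm{FA}_n$ special subgroup. By Theorem~\ref{thm:A} the map to conjugacy classes is well defined and surjective. If $W_T=hW_{T'}h^{-1}$ with $T,T'\in\mathcal T_n$, Lemma~\ref{lem:rigid} gives $T=T'$ and $h\in W_T$. This is injectivity and, for $T=T'$, says that $W_T$, and so each of its conjugates, is self-normalizing.
\end{proof}

\section{The complexes $K_Z(J)$}\label{sec:complex}

\subsection*{Combinatorial structure}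

Let $\emptyset\ne Z\subset J$, let $V=J\setminus Z$, and let $\Delta$ be a simplex with vertex set $Z$. For $p\in\Delta$ let $T(p)\subset Z$ be the vertex set of the smallest face containing $p$, and let $Z(p)=Z\setminus T(p)\neq Z$. If \emph{facet $z$} denotes the facet opposite the vertex $z$, then $Z(p)$ is the set of $z$ such that $p$ lies in facet $z$; we call it the \emph{zero set} of $p$. Put
\[
K_Z(J)=(W_J\times\Delta)/\!\sim,\qquad (w,p)\sim(w',p')\iff p=p'\ \text{ and }\ w^{-1}w'\in W_{V\cup Z(p)} .
\]
Thus a generator $z\in Z$ fixes facet $z$ of the base simplex, like a mirror, and a generator $v\in V$ fixes the whole base simplex. The group $W_J$ acts by $g[w,p]=[gw,p]$. The stabilizer of $[w,p]$ is $wW_{J\setminus T(p)}w^{-1}$, and each orbit contains exactly one point $[1,p]$. The image $\Delta_w$ of $\{w\}\times\Delta$ is a \emph{chamber}. The \emph{coset} of the point $[w,p]$ is $wW_{J\setminus T(p)}$: it is the set of $w'$ with $[w,p]\in\Delta_{w'}$, and it determines the open simplex containing the point. If $I$ is the set of letters of a reduced word for $w^{-1}w'$, then by (F2)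 $\Delta_w\cap\Delta_{w'}$ consists of the points with $Z(p)\supset I\cap Z$; this is the common face spanned by the vertices in $Z\setminus I$, possibly empty. So $K_Z(J)$ is a simplicial complex. If $|Z|\ge2$, then $\Delta_w\cap\Delta_{ws}\neq\emptyset$ for all $s\in J$, and $K_Z(J)$ is connected.

\subsection*{The shape of a chamber}

We give $\Delta$ the dihedral angles prescribed by the Coxeter matrix: the inward normals $n_z$ of the facets, scaled to have square length $2$, are to satisfy $(n_z,n_{z'})=(\alpha_z,\alpha_{z'})$. This is possible in the two cases that we need.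

\emph{Case (a): $Z$ spherical.} Let
\[
\Delta=\Delta_Z=\{p\in E_Z: |p|=1,\ (p,\alpha_z)\ge0\ \text{for all } z\in Z\},
\]
the spherical simplex with vertices $\omega_z/|\omega_z|$ and normals $n_z=\alpha_z$. Here $p=\sum_z(p,\alpha_z)\omega_z$ and $Z(p)=\{z:(p,\alpha_z)=0\}$. By (F4), $(p,\omega_z)\ge0$ on $\Delta_Z$. Hence every point is within $\pi/2$ of every vertex, and $\Delta_Z$ lies in the open hemisphere $(\,\cdot\,,\rho)>0$, $\rho=\sum_z\omega_z$, because $(\omega_z,\rho)\ge|\omega_z|^2$. If $|Z|=1$, then $K_Z(J)$ is the discrete set $W_J/W_V$ with distinct points at distance $\infty$.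

\emph{Case (b): $Z$ minimal infinite.}

\begin{lemma}\label{lem:shape}
If $Z$ is minimal infinite, there is a compact Euclidean or hyperbolic simplex of dimension $|Z|-1$, with facets indexed by $Z$, whose inward normals have Gram matrix $((\alpha_z,\alpha_{z'}))$.
\end{lemma}

\begin{proof}
By (F3) the form is positive definite on each hyperplane $E_{Z\setminus z}$ but not on $E_Z$. So on the line orthogonal to $E_{Z\setminus z}$ it is zero or negative.

If it is zero, the form is positive semidefinite with one-dimensional radical, spanned by some $c=\sum_zc_z\alpha_z$. Replacing $c_z$ by $|c_z|$ does not increase the value $(c,c)=0$, and null vectors of a semidefinite form lie in the radical; so we may take $c_z\ge0$. No $c_z$ vanishes, since the form is definite on $E_{Z\setminus z}$. Let $\bar\alpha_z$ be the image of $\alpha_z$ in the Euclidean space $E_Z/\mathbb Rc$, of dimension $|Z|-1$. The affine functions $\lambda_z(x)=c_z\bigl((x,\bar\alpha_z)+1\bigr)/\sum_{z'}c_{z'}$ have sum $1$ because $\sum c_z\bar\alpha_z=0$, and any $|Z|-1$ of the $\bar\alpha_z$ are independent. So the $\lambda_z$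 are barycentric coordinates, and $\{x:\lambda_z(x)\ge0\ \forall z\}$ is a simplex with normals $\bar\alpha_z$.

Otherwise the signature is $(|Z|-1,1)$. Let $(\omega_z)$ be the basis of $E_Z$ dual to $(\alpha_z)$. Since $\omega_z\perp E_{Z\setminus z}$, we have $(\omega_z,\omega_z)<0$. Fix $t$ and write $\omega_t=\sum_ra_r\alpha_r$, $a_r=(\omega_t,\omega_r)$, so $a_t<0$. For $s\ne t$, $(\omega_t,\alpha_s)=0$ gives $\bigl(\sum_{r\ne t}a_r\alpha_r,\alpha_s\bigr)=-a_t(\alpha_t,\alpha_s)\le0$, so $a_r\le0$ by (F4) for $Z\setminus t$; and $a_r\ne0$ because two vectors of negative square length are not orthogonal in this signature. Thus all $\omega_z$ lie in one nappe of the cone $(x,x)<0$. On the corresponding sheet of $(x,x)=-1$, the set $\{x:(x,\alpha_z)\ge0\ \forall z\}$ is the compact hyperbolic simplex spanned by the rays of the $\omega_z$, with normals $\alpha_z$.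
\end{proof}

In both cases $K_Z(J)$ is an $M_\kappa$-simplicial complex with finitely many shapes, on which $W_J$ acts by cellular isometries. It need not be locally finite.

\subsection*{Links}

Let $x=[w,p]$ with $Z'=Z(p)\neq\emptyset$, and let $J'=V\cup Z'$. The set $Z'$ is spherical: in case (b) this is where minimality is used. The tangent space of the model space at $p$ is the orthogonal sum of the tangent space $\tau_p$ of the face containing $p$ in its interior, of dimension $d=|Z|-1-|Z'|$, and the span of the $n_z$, $z\in Z'$, which we identify isometrically with $E_{Z'}$ by $n_z\mapsto\alpha_z$. A unit vector $\xi$ points into $\Delta$ if and only if $(\xi,n_z)\ge0$ for $z\in Z'$, that is,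
\[
\xi=\eta+rq,\qquad \eta\in\tau_p,\quad q\in\Delta_{Z'},\quad r\ge0,\quad |\eta|^2+r^2=1 .
\]
The points other than $p$ of a short segment in direction $\xi$ have zero set $Z''=\{z\in Z':(\xi,n_z)=0\}$, which is $Z'$ if $r=0$ and is the zero set of $q$ in $\Delta_{Z'}$ if $r>0$. The chambers containing $x$ are the $\Delta_{wg}$, $g\in W_{J'}$, and the short segments in direction $\xi$ in $\Delta_{wg}$ and $\Delta_{wg'}$ coincide if and only if $g^{-1}g'\in W_{V\cup Z''}$. For $r>0$ this is the gluing rule of $K_{Z'}(J')$, and for $r=0$ it always holds. Hence the directions at $x$ are the triples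
\begin{equation}\label{eq:link}
(\eta,r,\bar q),\qquad \eta\in\tau_p,\quad r\ge0,\quad |\eta|^2+r^2=1,\quad \bar q\in K_{Z'}(J'),
\end{equation}
where $\bar q$ is ignored if $r=0$, and $(\eta,r,[g,q])$ is the direction $\eta+rq$ in $\Delta_{wg}$. In other words $\operatorname{Lk}(x)$ is glued from the pieces $S^{d-1}*\Delta_{Z'}$ as the spherical join $S^{d-1}*K_{Z'}(J')$. At a vertex of type $u$ we have $d=0$, and the link is $K_{Z\setminus u}(J\setminus u)$ with its own metric. Note that $V$ is unchanged.

\subsection*{Proof of Theorem~\ref{thm:B} from Theorem~\ref{thm:D}}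

Let $U\subset S$ be minimal infinite and $K=K_U=K_U(S)$ with the shape of Lemma~\ref{lem:shape}. It is a connected $M_\kappa$-simplicial complex with $\kappa\in\{0,-1\}$, of dimension $|U|-1$; the stabilizers were computed above, and $\Delta_1$ is a strict fundamental domain. The vertex links $K_{U\setminus u}(S\setminus u)$ are $\mathrm{CAT}(1)$ by Theorem~\ref{thm:D}. By (G2), $K$ is $\mathrm{CAT}(\kappa)$, hence $\mathrm{CAT}(0)$, once we prove the following.

\begin{proposition}\label{prop:sc}
$K$ is simply connected.
\end{proposition}

\begin{proof}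
By (G1), $K$ is locally contractible, so it has a universal covering, and it suffices to show that every connected covering $\pi:\tilde K\to K$ is a homeomorphism. We construct a section by lifting chambers along words; the relations of $W$ must be shown to cause no ambiguity.

A \emph{lift} of $\Delta_w$ is a continuous section of $\pi$ over $\Delta_w$. Since $\Delta_w$ is simply connected, lifts exist and are determined by their value at one point. Let $P$ be the set of pairs $(w,\tilde\Delta)$ with $\tilde\Delta$ a lift of $\Delta_w$. For $s\in S$ put $(w,\tilde\Delta)\cdot s=(ws,\tilde\Delta')$, where $\tilde\Delta'$ is the lift of $\Delta_{ws}$ that agrees with $\tilde\Delta$ on the nonempty face $\Delta_w\cap\Delta_{ws}$. Applying $s$ twice returns a lift of $\Delta_w$ that agrees with $\tilde\Delta$ on this face, hence $\tilde\Delta$. Let $s\ne t$ with $m_{st}<\infty$. Since $W_U$ is infinite, $U\not\subset\{s,t\}$; pick $u\in U\setminus\{s,t\}$. The vertex $x$ of type $u$ of $\Delta_w$ has coset $wW_{S\setminus u}\supset wW_{\{s,t\}}$. So when the letters of $(st)^{m_{st}}$ are applied in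 turn, $x$ lies in every chamber that occurs and all lifts have the same value at $x$. The last is a lift of $\Delta_w$, hence equals the first. Thus $W$ acts on $P$ on the right.

Fix a lift $\tilde\Delta_1$ of $\Delta_1$ and let $(w,\tilde\Delta_w)=(1,\tilde\Delta_1)\cdot w$. If $[w,p]=[w',p]$, then $w^{-1}w'$ is a word in letters outside $T(p)$, and each letter keeps the value of the lift at $[w,p]$. So the $\tilde\Delta_w$ define a section $\sigma:K\to\tilde K$ that is continuous on each chamber. As $K$ need not be locally finite, continuity of $\sigma$ needs an argument. Given $x\in K$, let $B=B(x,\varepsilon)$ be an evenly covered ball as in (G1), and let $\tilde B$ be the sheet over $B$ containing $\sigma(x)$. Each $y\in B$ is joined to $x$ by a segment that lies in $B$ and in one chamber. Along it $\sigma$ is a continuous lift starting at $\sigma(x)$, so $\sigma(y)\in\tilde B$. Hence $\sigma|_B=(\pi|_{\tilde B})^{-1}$, so $\sigma$ is continuous and $\sigma(K)$ is open. It is closed because $\sigma(K)=\{\tilde x:\sigma(\pi(\tilde x))=\tilde x\}$ and $\tilde K$ is Hausdorff. As $\tilde K$ is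 connected, $\sigma(K)=\tilde K$, and $\pi$ is a homeomorphism.
\end{proof}

The vertex $u$ is the only place where infiniteness of $W_U$ enters this argument. For $Z=J=\{s,t\}$ spherical there is no such vertex, and $K_Z(J)$ is a circle with $2m_{st}$ edges.

\section{Linear functions on $K_Z(J)$}\label{sec:linear}

From now on $Z\subset J$ is nonempty and spherical, $V=J\setminus Z$, $(\omega_z)$ is the dual basis of $E_Z$, and $K=K_Z(J)$ has the shape of case (a). We want a representation of $W_J$ containing a copy of $\Delta_Z$ that is fixed by $V$ and has the $z\in Z$ as mirrors. The simplex $\Delta_Z\subset E_J$ itself will not do, since $v\in V$ moves $\omega_z$ in general. So we adjoin vectors $\Lambda_j$ that are fixed by all generators except $j$.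

\subsection*{The extended representation}

Let $\hat E=E_J\oplus\bigoplus_{j\in J}\mathbb R\Lambda_j$, and extend the form by
\[
(\Lambda_j,\alpha_i)=\delta_{ij},\qquad (\Lambda_j,\Lambda_k)=(\omega_j,\omega_k)\ \text{ if } j,k\in Z,\qquad (\Lambda_j,\Lambda_k)=0\ \text{ otherwise.}
\]
The maps $x\mapsto x-(x,\alpha_i)\alpha_i$ are involutions of $\hat E$ preserving the form. If $m_{ik}<\infty$, the plane spanned by $\alpha_i,\alpha_k$ is positive definite, so it splits off orthogonally; both maps fix its complement and their product has order $m_{ik}$ on the plane. So they define an action of $W_J$ on $\hat E$, and \eqref{eq:move} holds for $x\in\hat E$. We have $(\Lambda_j,x)=\operatorname{coef}_j(x)$ for $x\in E_J$. For $b\in\hat E$ let $b_V\in E_V$ be the part of $b$ involving the basis vectors $\alpha_v$, $v\in V$. The displacement of $\Lambda_j$ is recorded by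
\[
N_j(y)=\Lambda_j-y^{-1}\Lambda_j\in E_J\qquad(y\in W_J).
\]

\begin{lemma}\label{lem:N}
Let $y\in W_J$, let $y^{-1}=s_l\cdots s_1$ be reduced and $\gamma_i=s_1\cdots s_{i-1}\alpha_{s_i}$.
\begin{enumerate}
\item[(a)] $N_j(y)=\sum_i\operatorname{coef}_j(\gamma_i)\,\alpha_{s_i}\ge0$.
\item[(b)] If $y\in W_{J\setminus j}$, then $N_j(y)=0$. If $y\notin W_{J\setminus j}$, then $\operatorname{coef}_jN_j(y)\ge1$.
\item[(c)] $(N_j(y),N_j(y))=2\operatorname{coef}_jN_j(y)$.
\item[(d)] If $J'\subset J$, $g\in W_{J'}$, $b\in\hat E$ and $D_j=-(b,\alpha_j)$, then $g^{-1}b-b=\sum_{j\in J'}D_jN_j(g)$.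
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $s_i\cdots s_1\Lambda_j=s_{i-1}\cdots s_1\Lambda_j-(\Lambda_j,\gamma_i)\alpha_{s_i}$ by invariance of the form. Sum over $i$; the $\gamma_i$ are positive by (F1).

(b) The group $W_{J\setminus j}$ fixes $\Lambda_j$. If $y\notin W_{J\setminus j}$, let $i$ be least with $s_i=j$; then $\operatorname{coef}_j(\gamma_i)=1$ by \eqref{eq:move}, and the other terms in (a) are nonnegative.

(c) Expand $(\Lambda_j-N,\Lambda_j-N)=(\Lambda_j,\Lambda_j)$ for $N=N_j(y)$.

(d) For $i\in J'$, $N_j(gi)=\Lambda_j-i(\Lambda_j-N_j(g))=\delta_{ij}\alpha_i+iN_j(g)$. So the right side, as a function $x(g)$, satisfies $x(1)=0$ and $x(gi)=D_i\alpha_i+ix(g)$. So does the left side, since $ig^{-1}b-b=i(g^{-1}b-b)+(ib-b)$.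
\end{proof}

By (a), $N_j(y)$ does not depend on $Z$, and for $g\in W_{J'}$, $j\in J'$ the vector $N_j(g)$ lies in $E_{J'}$ and is the same whether computed for $J$ or for $J'$.

\subsection*{The developing map}

Let $\iota:E_Z\to\hat E$ be the linear map with $\iota(\omega_z)=\Lambda_z$, that is, $\iota(x)=\sum_{z\in Z}(x,\alpha_z)\Lambda_z$. For $x,x'\in E_Z$, $n\in E_J$, $b\in\hat E$ and $z\in Z$,
\begin{equation}\label{eq:iota}
(\iota x,\iota x')=(x,x'),\qquad(\iota x,n)=(x,n_Z),\qquad(\iota\alpha_z,b)=(\alpha_z,b)-(\alpha_z,b_V).
\end{equation}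
The first two hold by definition. The third is checked on the basis: for $b=\alpha_j$ the left side is $(\alpha_z,\alpha_j)$ if $j\in Z$ and $0$ if $j\in V$; for $b=\Lambda_k$ both sides are $\delta_{zk}$.

For $p\in\Delta_Z$ we have $(\iota p,\alpha_j)=0$ for $j\in V\cup Z(p)$, so $W_{V\cup Z(p)}$ fixes $\iota p$. Hence
\[
\operatorname{dev}:K\to\hat E,\qquad \operatorname{dev}[w,p]=w\,\iota(p)
\]
is well defined, and each $a\in\hat E$ gives a function
\[
f_a(\zeta)=(\operatorname{dev}\zeta,a),\qquad f_a([w,p])=(\iota p,w^{-1}a),
\]
which on each chamber is the restriction of a linear function of $p\in E_Z$. For a root $\beta$,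
\begin{equation}\label{eq:fbeta}
f_\beta([w,p])=\sum_{t\in T(p)}(p,\alpha_t)\operatorname{coef}_t(w^{-1}\beta).
\end{equation}
All coefficients of a root have one sign and $(p,\alpha_t)>0$ for $t\in T(p)$. So $f_\beta([w,p])>0$ if and only if $w^{-1}\beta$ has a positive coefficient at some $t\in T(p)=J\setminus(V\cup Z(p))$. Also $f_{-\beta}=-f_\beta$. The next lemma shows that there are enough root functions.

\begin{lemma}\label{lem:separate}
If the cosets of two points $\zeta_1,\zeta_2\in K$ are disjoint, there is a root $\beta$ with $f_\beta(\zeta_1)>0>f_\beta(\zeta_2)$.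
\end{lemma}

\begin{proof}
Write $\zeta_i=[w_i,p_i]$, $J_i=V\cup Z(p_i)$, with $w_i$ chosen in the cosets so that $w=w_1^{-1}w_2\ne1$ has least length. Choose $s$ with $\ell(sw)<\ell(w)$ and put $\beta=w_1\alpha_s$. If $s\in J_1$, replacing $w_1$ by $w_1s$ would shorten $w$; so $s\in T(p_1)$ and $f_\beta(\zeta_1)=(p_1,\alpha_s)>0$. Next, $\gamma=-w_2^{-1}\beta=-w^{-1}\alpha_s$ is a positive root. If $\gamma\in E_{J_2}$, then $w\gamma=-\alpha_s<0$ contradicts (F2), as $w$ is shortest in $wW_{J_2}$. So $\gamma$ has a positive coefficient in $T(p_2)$, and $f_{-\beta}(\zeta_2)>0$.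
\end{proof}

Among the chambers around a point where $f_\beta>0$, the next lemma singles out one in which $f_\beta$ is smallest: by Lemma~\ref{lem:N}(d) and (a), passing from it to another chamber around the point adds a nonnegative vector to $w^{-1}\beta$.

\begin{lemma}\label{lem:lowest}
Let $J'\subset J$, $\beta\in\Phi$, $w_0\in W_J$, and suppose $w_0^{-1}\beta$ has a positive coefficient at some $t_0\notin J'$. Then there is $w\in w_0W_{J'}$ such that $b=w^{-1}\beta$ satisfies $b>0$ and $(b,\alpha_j)\le0$ for all $j\in J'$.
\end{lemma}

\begin{proof}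
By \eqref{eq:move} the roots $w^{-1}\beta$, $w\in w_0W_{J'}$, have the same $t_0$-coefficient, so they are positive. Choose $w$ with $\ell(r_b)$ least. Suppose $(b,\alpha_j)>0$ for some $j\in J'$. Then $r_b\alpha_j=\alpha_j-(b,\alpha_j)b$ has negative $t_0$-coefficient, so $\ell(r_bj)<\ell(r_b)$ by (F1). The root $(r_bj)^{-1}\alpha_j$ equals $jr_b\alpha_j$, which has the same negative $t_0$-coefficient, so $\ell(jr_bj)<\ell(r_bj)$. Now $jr_bj=r_{jb}$ and $jb=(wj)^{-1}\beta$, contradicting the choice of $w$.
\end{proof}

\section{Rank two: the girth of a coset graph}\label{sec:rank2}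

Let $Z=\{s,t\}$, $m=m_{st}<\infty$, $\theta=\pi/m$. Inverting the Gram matrix of $\alpha_s,\alpha_t$ gives $|\omega_s|=|\omega_t|$ and $(\omega_s,\omega_t)=|\omega_s|^2\cos\theta$, so $\Delta_Z$ is an arc of length $\theta$. The complex $K$ is a bipartite simplicial graph: its vertices are the cosets of $W_{J\setminus s}$ and of $W_{J\setminus t}$, and its edges are the cosets of $W_V$. Vertex links are discrete, so by (G2) Theorem~\ref{thm:D} for $|Z|=2$ amounts to the claim that \emph{every embedded cycle has at least $2m$ edges}. The edges $wW_V$, $w\in W_Z$, form a cycle with exactly $2m$ edges, so the bound is sharp. We prove the claim; the argument is the model for the general case.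

Fix a root $\beta$. By \eqref{eq:fbeta}, $|\omega_s|f_\beta$ has the value $\operatorname{coef}_s(w^{-1}\beta)$ at the vertex $wW_{J\setminus s}$ and $\operatorname{coef}_t(w^{-1}\beta)$ at $wW_{J\setminus t}$. We show: if a vertex has value $y>0$ and two distinct neighbors have values $y',y''$, then
\begin{equation}\label{eq:rank2}
y'+y''\ge 2y\cos\theta .
\end{equation}
A solution of $f''+f=0$ on an edge with end values $y,y'$ leaves the first end with slope $(y'-y\cos\theta)/\sin\theta$, so \eqref{eq:rank2} says that the derivative jumps upward along a path through the vertex.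

By symmetry let the vertex be $wW_{J\setminus s}$, with $w$ chosen by Lemma~\ref{lem:lowest} for $J'=J\setminus s$. Let $b=w^{-1}\beta>0$, so $y=\operatorname{coef}_s(b)$, and $D_j=-(b,\alpha_j)\ge0$ for $j\ne s$. The edges at the vertex are the $wgW_V$, $g\in W_{J\setminus s}$, and the other end of $wgW_V$ has value $\operatorname{coef}_t(g^{-1}b)$. For the edge $wW_V$, the identity $-D_t=2\operatorname{coef}_t(b)-2y\cos\theta+(b_V,\alpha_t)$ and $(b_V,\alpha_t)\le0$ give
\[
\operatorname{coef}_t(b)\ge y\cos\theta-D_t/2 .
\]
For any other edge, $g\notin W_V=W_{J\setminus s}\cap W_{J\setminus t}$, so $g\notin W_{J\setminus t}$, and Lemma~\ref{lem:N}(d), (a), (b) give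
\[
\operatorname{coef}_t(g^{-1}b)\ge\operatorname{coef}_t(b)+D_t\operatorname{coef}_tN_t(g)\ge y\cos\theta+D_t/2 .
\]
So one edge at the vertex may fall short of $y\cos\theta$ by $D_t/2$, but every other edge exceeds it by at least as much. Of two distinct edges at most one is $wW_V$, and \eqref{eq:rank2} follows.

Now take an embedded cycle. It has at least four edges, hence two distinct vertices of the same type. Their cosets are disjoint, so by Lemma~\ref{lem:separate} some $f_\beta$ takes both signs on its vertices. Let $y_1,\dots,y_{k-1}>0$ be the values along a maximal run of consecutive positive vertices, and $y_0,y_k\le0$ the values just before and after. With $\sigma_i=\sin(i\pi/k)$ we have $\sigma_0=\sigma_k=0$, $\sigma_1=\sigma_{k-1}>0$ and $\sigma_{i-1}+\sigma_{i+1}=2\cos(\pi/k)\sigma_i$, so \eqref{eq:rank2} gives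
\[
0\le\sum_{i=1}^{k-1}\sigma_i\,(y_{i-1}+y_{i+1}-2y_i\cos\theta)=\sigma_1(y_0+y_k)+2\Bigl(\cos\frac\pi k-\cos\frac\pi m\Bigr)\sum_{i=1}^{k-1}\sigma_iy_i .
\]
Hence $k\ge m$, and $k=m$ forces $y_0=y_k=0$. The same holds for a negative run, using $-\beta$. So each of the two runs has at least $m-1$ vertices. If one has exactly $m-1$, it is bordered by two vertices of value $0$, which are distinct because the other sign occurs. In all cases the cycle has at least $2m$ vertices.

Two features were special to rank two. The link of a vertex was discrete, so that two different directions were automatically far apart; and the compensation between the edges came from the integer bound of Lemma~\ref{lem:N}(b). In higher rank a geodesic enters and leaves a point in directions at distance at least $\pi$ in the link, and we need a version of Lemma~\ref{lem:N}(b) for such pairs.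

\section{Jumps along geodesics}\label{sec:jumps}

Let $c$ be a local geodesic in $K$ and $a\in\hat E$. On a segment, $c(t)=[w,p(t)]$ with $p(t)$ a unit-speed great-circle arc, so $p''=-p$. By (G4), $g=f_a\circ c$ is therefore continuous and satisfies $g''+g=0$ off a locally finite set. The \emph{jump} of $f_a$ along $c$ at an interior parameter $t$ is $g'(t^+)-g'(t^-)$. If $\xi^+$ and $\xi^-$ are the directions at $c(t)$ of the forward and the backward segment, the jump is the sum of the derivatives of $f_a$ in the directions $\xi^+$ and $\xi^-$.

\subsection*{How a geodesic crosses a face}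

\begin{lemma}\label{lem:turn}
Let $c(t)=x=[w,p]$ with $Z'=Z(p)\neq\emptyset$ and $J'=V\cup Z'$, and write $\xi^\pm=(\eta_\pm,r_\pm,\bar q_\pm)$ as in \eqref{eq:link}. Then $\eta_-=-\eta_+$, $r_-=r_+$, and $d(\bar q_+,\bar q_-)\ge\pi$ in $K_{Z'}(J')$ if $r_+>0$.
\end{lemma}

\begin{proof}
Call a path in $\operatorname{Lk}(x)$ from $\xi^-$ to $\xi^+$ a \emph{shortcut} if it has length $\lambda<\pi$ and is a finite concatenation of great-circle arcs, each in one piece $\operatorname{Lk}(x,\Delta_{wg})$.

\emph{There is no shortcut.} Given one, take $\varepsilon\in(0,\pi/2)$ less than the distance in $\Delta_Z$ from $p$ to the facets not containing $p$, and so small that $c$ is geodesic on $[t-\varepsilon,t+\varepsilon]$ and a segment on each half. Map the sector of radius $\varepsilon$ and angle $\lambda$ in $S^2$ to $K$ by sending the point with polar coordinates $(\varrho,\phi)$ to the point at distance $\varrho$ from $x$ in the direction reached by the path at time $\phi$. On the subsector belonging to one arc this is an isometric embedding into one chamber. The pieces agree on common rays, because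 directions are identified exactly when the short segments coincide. Since $\lambda<\pi$, the chord between the outer corners lies in the sector and has length less than $2\varepsilon$. It maps to a concatenation of segments of the same length from $c(t-\varepsilon)$ to $c(t+\varepsilon)$, whose distance is $2\varepsilon$, a contradiction.

Now let $\delta=d(\bar q_+,\bar q_-)\in[0,\infty]$, with $\bar q_\pm$ chosen arbitrarily if $r_\pm=0$, and let
\[
C=(\eta_+,\eta_-)+r_+r_-\cos\min(\delta,\pi).
\]
We claim that $C\le-1$. Suppose $C>-1$.

Let $\delta<\pi$. By (G0) and (G4) there is a geodesic $\gamma:[0,\delta]\to K_{Z'}(J')$ from $\bar q_-$ to $\bar q_+$ that is a finite concatenation of segments; if $|Z'|=1$, it is constant. The cone $Q=\{(\eta,re^{i\phi}):\eta\in\tau_p,\ r\ge0,\ 0\le\phi\le\delta\}$ in $\tau_p\oplus\mathbb C$ is convex. The unit vectors $(\eta_-,r_-)$ and $(\eta_+,r_+e^{i\delta})$ of $Q$ have inner product $C$, so they are joined in $Q$ by a great-circle arc of length $\arccos C<\pi$. The segments of $\gamma$ cut $Q$ into finitely many convex subcones, and these cut the arc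 into finitely many arcs. On the unit vectors of a subcone, the map $(\eta,re^{i\phi})\mapsto(\eta,r,\gamma(\phi))$ is the restriction of a linear isometric embedding and has its image in one piece $\operatorname{Lk}(x,\Delta_{wg})$. So the image of the arc is a shortcut.

Let $\delta\ge\pi$. If $\tau_p=0$, then $r_\pm=1$ and $C=-1$; so $\tau_p\neq0$. Map the unit sphere of $\tau_p\oplus\mathbb R$ to $\operatorname{Lk}(x)$ by $(\eta,\pm r)\mapsto(\eta,r,\bar q_\pm)$ for $r\ge0$. Each closed hemisphere is embedded as above in one piece. The vectors $(\eta_-,-r_-)$ and $(\eta_+,r_+)$ have inner product $C$, and the image of the arc of length $\arccos C$ joining them is a shortcut.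

So $C\le-1$. On the other hand, by the Cauchy--Schwarz inequality applied twice, $C\ge-|\eta_+||\eta_-|-r_+r_-\ge-1$. Equality on the right gives $|\eta_+|=|\eta_-|$ and $r_+=r_-$. Equality on the left gives $\eta_-=-\eta_+$, and $\delta\ge\pi$ if $r_+>0$.
\end{proof}

\subsection*{The functions $F_s$ and the inductive statement}

By Lemma~\ref{lem:turn} the tangential parts of the two derivatives cancel, and the jump is governed by the normal derivative, a function on the link $K_{Z'}(J')$, at two points at distance at least $\pi$. As in rank two, Lemma~\ref{lem:N}(d) will bound the normal derivative below by a nonnegative combination of functions built from the $N_z$. These are again linear functions. For $s\in Z$ let $M_s=|\omega_s|$, let $q_s=[1,\omega_s/M_s]$ be the vertex of type $s$ of $\Delta_1$, and put $F_s=f_{-\Lambda_s}$. Since $-y^{-1}\Lambda_s=N_s(y)-\Lambda_s$, \eqref{eq:iota} gives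
\begin{equation}\label{eq:F}
F_s([y,q])=\bigl(q,\;N_s(y)_Z-\omega_s\bigr).
\end{equation}
In the model case $V=\emptyset$ the recursion of Lemma~\ref{lem:N}(d) gives $N_s(y)=\omega_s-y^{-1}\omega_s$, so $F_s([y,q])=-(yq,\omega_s)$. On the unit sphere of $E_Z$, tiled by the chambers $y\Delta_Z$, this is $-M_s\cos d(q_s,\,\cdot\,)$, an odd function. In general branching makes $F_s$ larger, and this is what we carry through the induction.

\medskip
\noindent\textbf{Statement $(P_k)$.} For all Coxeter systems $(W_J,J)$ with $J$ finite, all spherical $Z\subset J$ with $|Z|=k$ and all $s\in Z$, with $K=K_Z(J)$: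
\begin{enumerate}
\item[(i)] $K$ is $\mathrm{CAT}(1)$;
\item[(ii)] $F_s(\zeta)\ge-M_s\cos\min\bigl(d(q_s,\zeta),\pi\bigr)$ for all $\zeta\in K$;
\item[(iii)] $F_s(\zeta)+F_s(\zeta')\ge0$ whenever $d(\zeta,\zeta')\ge\pi$.
\end{enumerate}
Theorem~\ref{thm:D} is part (i) for all $k\ge1$. Part (iii) is what the next rank needs, and part (ii) is the form in which it can be proved.

\begin{lemma}\label{lem:base}
For given $J$, $Z$, $s$, (ii) implies (iii). Moreover $(P_1)$ holds.
\end{lemma}

\begin{proof}
Let $A\le A'$ be the distances of the two points from $q_s$, so $A+A'\ge\pi$. If $A'\ge\pi$, the sum in (iii) is at least $M_s(1-\cos\min(A,\pi))\ge0$. If $A'<\pi$, then $\pi>A\ge\pi-A'>0$, so $\cos A\le-\cos A'$ and the sum is at least $-M_s(\cos A+\cos A')\ge0$.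

Let $Z=\{s\}$. Then $K=W_J/W_V$ is discrete, which gives (i). We have $\omega_s=\alpha_s/2$ and $M_s^2=1/2$, so \eqref{eq:F} gives $F_s(yW_V)=(n-\frac12)/M_s=(2n-1)M_s$ with $n=\operatorname{coef}_sN_s(y)$. By Lemma~\ref{lem:N}(b), $F_s=-M_s$ at $q_s$ and $F_s\ge M_s$ elsewhere. This is (ii).
\end{proof}

\subsection*{The sign of a jump}

\begin{proposition}\label{prop:jump}
Let $k\ge2$, assume $(P_i)$ for $i<k$, and let $|Z|=k$. Let $c$ be a local geodesic in $K$, $a\in\hat E$, and suppose $c(t)=[w,p]$ with $w$ such that $b=w^{-1}a$ satisfies
\[
(b,\alpha_j)\le0\quad\text{for all } j\in V\cup Z(p),\qquad b_V\ge0 .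
\]
Then the jump of $f_a$ along $c$ at $t$ is nonnegative.
\end{proposition}

\begin{proof}
Let $Z'=Z(p)$, $J'=V\cup Z'$. If $Z'=\emptyset$, then by (G1) a neighborhood of $c(t)$ is a ball in the interior of $\Delta_w$; there $c$ is a great-circle arc and the jump is $0$. Otherwise $1\le|Z'|<k$. Here $\tau_p$ is the orthogonal complement of $p$ in the span of the $\omega_u$, $u\in T(p)$, so $\iota(\tau_p)$ lies in the span of the $\Lambda_u$, $u\notin J'$, and is fixed by $W_{J'}$. On $\Delta_{wg}$, $g\in W_{J'}$, the function $f_a$ is $p'\mapsto(\iota p',g^{-1}b)$. So its derivative in the direction $(\eta,r,[g,q])$ is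
\[
(\iota\eta,g^{-1}b)+r(\iota q,g^{-1}b)=(\iota\eta,b)+r\,\psi([g,q]),\qquad\psi([g,q])=(\iota q,g^{-1}b).
\]
By Lemma~\ref{lem:turn} the jump equals $r(\psi(\bar q_+)+\psi(\bar q_-))$ with $r=r_\pm$, and $d(\bar q_+,\bar q_-)\ge\pi$ if $r>0$.

Let $D_j=-(b,\alpha_j)\ge0$ for $j\in J'$, let $(\omega'_z)$ be the dual basis of $E_{Z'}$, and let $F'_z([g,q])=(q,N_z(g)_{Z'}-\omega'_z)$ be the functions \eqref{eq:F} for the pair $(J',Z')$. By Lemma~\ref{lem:N}(d) and \eqref{eq:iota}, and since $N_j(g)\in E_{J'}$,
\[
\psi([g,q])=(\iota q,b)+\sum_{j\in J'}D_j\,\bigl(q,N_j(g)_{Z'}\bigr).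
\]
The terms with $j\in V$ are nonnegative, because $N_j(g)\ge0$ and $(q,\alpha_z)\ge0$ for $z\in Z'$. For the first term write $q=\sum_{z\in Z'}(q,\omega_z')\alpha_z$, with $(q,\omega'_z)\ge0$ by (F4). Since $b_V\ge0$, \eqref{eq:iota} gives $(\iota\alpha_z,b)=-D_z-(\alpha_z,b_V)\ge-D_z$, so $(\iota q,b)\ge-\sum_{z\in Z'}D_z(q,\omega'_z)$. Altogether $\psi\ge\sum_{z\in Z'}D_zF'_z$, and $(P_{|Z'|})$(iii) gives $\psi(\bar q_+)+\psi(\bar q_-)\ge0$ if $r>0$.
\end{proof}

\begin{corollary}\label{cor:jump}
Under the assumptions on $k$, $Z$ and $c$ in Proposition~\ref{prop:jump}: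
\begin{enumerate}
\item[(a)] all jumps of $F_s$ along $c$ are nonnegative;
\item[(b)] the jump of $f_\beta$ at $t$ is nonnegative if $f_\beta(c(t))>0$.
\end{enumerate}
\end{corollary}

\begin{proof}
Let $c(t)=[w,p]$ and $J'=V\cup Z(p)$; we may choose $w$ in its coset $wW_{J'}$.

(a) Take $w$ shortest. Then $b=-w^{-1}\Lambda_s$ has $(b,\alpha_j)=-\operatorname{coef}_s(w\alpha_j)\le0$ for $j\in J'$ by (F2), and $b_V=N_s(w)_V\ge0$.

(b) By \eqref{eq:fbeta}, $w^{-1}\beta$ has a positive coefficient outside $J'$. Take $w$ as in Lemma~\ref{lem:lowest}; then $b_V\ge0$ because $b>0$.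
\end{proof}

\section{The inductive step}\label{sec:induction}

Let $k\ge2$, assume $(P_i)$ for $i<k$, and let $|Z|=k$, $s\in Z$. We prove (i) and (ii) of $(P_k)$; then (iii) follows from Lemma~\ref{lem:base}, and Theorem~\ref{thm:D} follows by induction. The complex $K$ is connected, hence a geodesic space by (G0).

\subsection*{Closed geodesics are long}

The vertex links $K_{Z\setminus u}(J\setminus u)$ are $\mathrm{CAT}(1)$ by $(P_{k-1})$(i). An isometrically embedded circle is a closed local geodesic, so by (G2) part (i) follows from the next proposition.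

\begin{proposition}\label{prop:long}
Every closed local geodesic $c:\mathbb R/\ell\mathbb Z\to K$ has length $\ell\ge2\pi$.
\end{proposition}

\begin{proof}
\emph{Some $f_\beta\circ c$ takes both signs.} By (G4) the points of $c$ have only finitely many cosets. If two of them are disjoint, apply Lemma~\ref{lem:separate}. Otherwise (F5) gives an element $w$ of all of them, so $c$ lies in $\Delta_w$. Each segment of $c$ lies in a face common to $\Delta_w$ and the chamber that carries it, so it is a segment of $\Delta_w$ of the same length. Distances in $K$ are at most distances in $\Delta_w$. So for $t,t'$ close, the distance of $c(t),c(t')$ in $\Delta_w$ is at least $|t-t'|$, the length of the piece of $c$ between them. Thus $c$ is a closed local geodesic of the unit sphere of $E_Z$, a full great circle. This is impossible in the open hemisphere that contains $\Delta_Z$.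

\emph{Excursions have length at least $\pi$.} Let $f=f_\beta\circ c$ take both signs and let $(t_1,t_2)$ be a component of $\{f>0\}$, of length $\lambda$. Then $f(t_1)=f(t_2)=0$. Let $\tau_i\in(t_1,t_2)$ be the finitely many break points and $\mu_i$ the jumps, which are nonnegative by Corollary~\ref{cor:jump}(b). Let $\varphi(t)=\sin(\pi(t-t_1)/\lambda)$. On each subinterval, $0=\int\varphi(f''+f)=[\varphi f'-\varphi'f]+\int(\varphi''+\varphi)f$. In the sum, the boundary terms vanish at $t_1$ and $t_2$ and contribute $-\varphi(\tau_i)\mu_i$ at $\tau_i$. Hence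
\[
0\le\sum_i\varphi(\tau_i)\mu_i=\Bigl(1-\frac{\pi^2}{\lambda^2}\Bigr)\int_{t_1}^{t_2}\varphi f\,dt ,
\]
and the integral is positive, so $\lambda\ge\pi$. The same argument for $-\beta$ gives an interval of length at least $\pi$ in $\{f<0\}$. Hence $\ell\ge2\pi$.
\end{proof}

\subsection*{The lower bound for $F_s$ up to distance $\pi$}

Write $F=F_s$, $M=M_s$. Let $d(q_s,\zeta)=D\le\pi$, let $c:[0,D]\to K$ be a geodesic from $q_s$ to $\zeta$, and $g=F\circ c$. The chambers containing $q_s$ are the $\Delta_y$, $y\in W_{J\setminus s}$; there $N_s(y)=0$ and $F([y,q])=-(q,\omega_s)$. So $g(0)=-M$, and $g'(0^+)=0$ because the initial direction is orthogonal to $\omega_s$. With break points $\tau_i\in(0,D)$ and jumps $\mu_i$,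
\[
g(t)=-M\cos t+\sum_{\tau_i<t}\mu_i\sin(t-\tau_i),
\]
since the right side solves $g''+g=0$ between break points and has the same initial values and jumps. Now $\mu_i\ge0$ by Corollary~\ref{cor:jump}(a), and $0<D-\tau_i<\pi$, so $F(\zeta)\ge-M\cos D$. In particular $F\ge M$ at all points at distance exactly $\pi$ from $q_s$.

\subsection*{The lower bound for $F_s$ beyond distance $\pi$}

We must show that $F(\zeta)\ge M$ if $d(q_s,\zeta)>\pi$. The formula for $g$ is of no use now, since the sines change sign. Instead we use the bound at distance $\pi$ as a barrier: a counterexample produces a local minimum of $F$ on a chamber, and the value of $F$ at a local minimum can be estimated algebraically.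

Call $\zeta$ \emph{bad} if $d(q_s,\zeta)>\pi$ and $F(\zeta)<M$. Suppose a bad point exists, and choose $y$ of least length such that $\Delta_y$ contains one. Let $\zeta_0=[y,p]$ minimize $F$ on the compact set $\{\zeta\in\Delta_y:d(q_s,\zeta)\ge\pi\}$, and let $F_0=F(\zeta_0)<M$. By the barrier, $d(q_s,\zeta_0)>\pi$. So $\zeta_0$ is bad and is a local minimum of $F|_{\Delta_y}$. Let $Z_0=Z(p)$. Since $\zeta_0\in\Delta_{y'}$ for all $y'\in yW_{V\cup Z_0}$, the element $y$ is shortest in $yW_{V\cup Z_0}$. Put
\[
N=N_s(y)=\sum_{j\in J}n_j\alpha_j,\qquad h_j=(y^{-1}\Lambda_s,\alpha_j)=\operatorname{coef}_s(y\alpha_j),\qquad B=N_Z-\omega_s\in E_Z .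
\]
Then $n_j\ge0$ for all $j$, $h_j\ge0$ for $j\in V\cup Z_0$ by (F2), and $F([y,q])=(q,B)$. From $(N,\alpha_j)=\delta_{js}-h_j$ we get, for $z\in Z$ and $v\in V$,
\begin{equation}\label{eq:B}
(B,\alpha_z)=e_z-h_z\quad\text{with}\quad e_z=-(N_V,\alpha_z)\ge0,\qquad (N,\alpha_v)=-h_v .
\end{equation}

\emph{Local minimality.} Let $\nu=B-F_0p$, so $(\nu,p)=0$. Let $\xi\in E_Z$ satisfy $(\xi,\alpha_z)\ge0$ for all $z\in Z_0$. Then $\xi'=\xi-(\xi,p)p$ is orthogonal to $p$ and satisfies the same inequalities, since $(p,\alpha_z)=0$ for $z\in Z_0$. So $\xi'$ is zero or points into $\Delta_Z$ at $p$, and local minimality gives $0\le(\xi',B)=(\xi',\nu)=(\xi,\nu)$. Taking $\xi=\pm\omega_u$ for $u\in Z\setminus Z_0$ and $\xi=\omega_z$ for $z\in Z_0$ yields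
\begin{equation}\label{eq:nu}
B=F_0p+\nu,\qquad\nu=\sum_{z\in Z_0}n'_z\alpha_z,\qquad n'_z\ge0,\qquad |B|^2=F_0^2+|\nu|^2 .
\end{equation}

\emph{The case $F_0<0$.} We show that the chamber is then adjacent to $q_s$. For $u\in Z\setminus Z_0$, $(B,\alpha_u)=F_0(p,\alpha_u)+(\nu,\alpha_u)<0$, so $h_u=e_u-(B,\alpha_u)>0$. Thus $h_j\ge0$ for all $j\in J$. Write $y=y_1y_2$ with $y_1\in W_{J\setminus s}$ and $y_2$ shortest in $W_{J\setminus s}y$. Since $y_1$ fixes $\Lambda_s$, $h_j=\operatorname{coef}_s(y_2\alpha_j)$. If $y_2\ne1$, choose $j$ with $y_2\alpha_j<0$. Then $h_j\le0$, so $h_j=0$ and $\gamma=-y_2\alpha_j\in\Phi^+\cap E_{J\setminus s}$; but $y_2^{-1}\gamma=-\alpha_j<0$ contradicts (F2). So $y\in W_{J\setminus s}$, $q_s$ is a vertex of $\Delta_y$, and $d(q_s,\zeta_0)\le\pi/2$, a contradiction.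

\emph{The case $F_0\ge0$.} We compare lengths. The vector $y^{-1}\Lambda_s$ has square length $M^2$, but the vector $B$ that represents $F$ on the chamber is longer, and the excess will absorb $|\nu|^2$. By Lemma~\ref{lem:N}(c), $2n_s=(N,N)$. Since $(N_Z,\omega_s)=n_s$,
\[
|B|^2-M^2=(N_Z,N_Z)-(N,N)=-(N_Z,N_V)-(N,N_V)=\sum_{z\in Z}n_ze_z+\sum_{v\in V}n_vh_v\ge\sum_{z\in Z}n_ze_z ,
\]
by \eqref{eq:B} and $h_v\ge0$. By \eqref{eq:nu}, \eqref{eq:B} and $h_z\ge0$ on $Z_0$,
\[
|\nu|^2=(\nu,B)=\sum_{z\in Z_0}n'_z(e_z-h_z)\le\sum_{z\in Z_0}n'_ze_z .
\]
Comparing $\alpha_z$-coefficients in $B=F_0p+\nu$ gives $n'_z=n_z-(\omega_s,\omega_z)-F_0(p,\omega_z)$ for $z\in Z_0$, and $n'_z\le n_z$ by (F4) and $F_0\ge0$. Therefore $|\nu|^2\le\sum_{z\in Z}n_ze_z\le|B|^2-M^2$, so $F_0^2=|B|^2-|\nu|^2\ge M^2$ and $F_0\ge M$, a contradiction.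

So there is no bad point, and (ii) holds. This completes the induction and the proof of Theorem~\ref{thm:D}, and with it the proofs of Theorems~\ref{thm:B}, \ref{thm:C} and~\ref{thm:A}.

\begin{thebibliography}{9}

\bibitem{Barnhill}
Angela Kubena Barnhill, \emph{The $\mathrm{FA}_n$ Conjecture for Coxeter groups}, arXiv:math/0509439 (2005).

\bibitem{BH}
Bridson and Haefliger, \emph{Metric spaces of non-positive curvature}.

\end{thebibliography}
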